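\title{Steenrod--Sitnikov groups of local compacta and ind-isomorphisms in a fixed degree}

\begin{abstract}
A map $f\colon X\to Y$ of locally compact separable metrizable spaces with compatible exhaustions by compacta $X_i$, $Y_i$ induces maps of direct sequences of Steenrod homology groups $H_n(X_i)\to H_n(Y_i)$ and of Steenrod homotopy groups $\pi_n(X_i,x)\to\pi_n(Y_i,f(x))$. We prove that, for each fixed $n$, the first is an ind-isomorphism if and only if it induces an isomorphism of colimits, and that the same holds for the second, for each fixed $n$ and each fixed $x$, when $X$ and $Y$ are locally connected and their Steenrod--Sitnikov fundamental groups at $x$ and $f(x)$ are finite. Injectivity and surjectivity are treated separately. This answers a question posed by Melikhov. The proof applies the Baire category theorem to infinite sums of small classes, and then uses finiteness properties of polyhedral neighborhoods. Examples show what fails when the hypotheses are relaxed.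
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
A \emph{compactum} is a compact metrizable space, and a \emph{local compactum} is a locally compact separable metrizable space. For a compactum $K$ we write $H_n(K)$ for its $n$th Steenrod homology group and $\pi_n(K,x)$ for its $n$th Steenrod homotopy set, that is, the set of strong shape morphisms from the pointed sphere $S^n$ to $(K,x)$; it is a group for $n>0$. These invariants see $K$ through its small neighborhoods in the Hilbert cube: an element of $\pi_n(K,x)$ is represented by a continuous family of based maps of $S^n$ to the Hilbert cube, with a parameter $t\ge0$, that come arbitrarily close to $K$ as $t\to\infty$, and an element of $H_n(K)$ by a sequence of cycles, joined by homologies, that come arbitrarily close to $K$. Section~\ref{sec:models} makes this precise, and nothing else about Steenrod groups is used. For compact polyhedra they are the usual groups (Lemma~\ref{lem:retract}). For a metrizable space $X$ the \emph{Steenrod--Sitnikov} groups (sets, for $\pi_0$) are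
\[
H_n(X)=\operatorname{colim}_K H_n(K),\qquad \pi_n(X,x)=\operatorname{colim}_{K\ni x}\pi_n(K,x),
\]
where $K$ runs over the compact subsets of $X$.

An \emph{exhaustion} of a local compactum $X$ is a sequence of compact subsets $X_0\subset X_1\subset\cdots$ with $\bigcup_iX_i=X$ and $X_i\subset\operatorname{Int}X_{i+1}$. The interiors form an increasing open cover of $X$, so every compact subset of $X$ lies in some $X_i$. Hence
\[
H_n(X)=\operatorname{colim}_iH_n(X_i),\qquad \pi_n(X,x)=\operatorname{colim}_i\pi_n(X_i,x).
\]
So in each degree $X$ has two invariants: the direct sequence $(H_n(X_i))_i$ and its colimit. The sequence depends on the exhaustion, but two exhaustions interleave, and the right way to forget the choice is to pass to ind-objects. Recall that a morphism of ind-groups from $G_0\to G_1\to\cdots$ to $G_0'\to G_1'\to\cdots$ is an element of $\lim_i\operatorname{colim}_k\operatorname{Hom}(G_i,G'_k)$. It is represented by homomorphisms $\sigma_i\colon G_i\to G'_{k(i)}$ such that for $i<i'$ the maps $\sigma_i$ and $G_i\to G_{i'}\to G'_{k(i')}$ become equal in some $G'_l$; two such families are identified if for each $i$ their $i$th members become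 equal in some $G'_l$. The definition for pointed sets is the same. A level morphism $\psi_i\colon G_i\to G_i'$ \emph{represents an ind-isomorphism} if it is invertible in this category.

Throughout the paper $f\colon X\to Y$ is a map of local compacta, $(X_i)$ and $(Y_i)$ are exhaustions of $X$ and $Y$ with $f(X_i)\subset Y_i$, and $f_i\colon X_i\to Y_i$ is the restriction of $f$. When a base point $x\in X$ is given, the sequences $\pi_n(X_i,x)$ and $\pi_n(Y_i,f(x))$ are indexed by $i\ge\min\{j\mid x\in X_j\}$. The problem, posed in \cite{Melikhov}, concerns the following statement.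

\begin{theorem}\label{thm:all}
\begin{itemize}
\item[(a)] $f_*\colon H_n(X)\to H_n(Y)$ is an isomorphism for all $n$ if and only if the maps $f_{i*}\colon H_n(X_i)\to H_n(Y_i)$ represent an ind-isomorphism for all $n$.
\item[(b)] Suppose that $X$ and $Y$ are locally connected and $\pi_1(X,x)=\pi_1(Y,f(x))=1$ for each $x\in X$. Then $f_*\colon\pi_n(X,x)\to\pi_n(Y,f(x))$ is an isomorphism for all $n$ and all $x\in X$ if and only if the maps $f_{i*}\colon\pi_n(X_i,x)\to\pi_n(Y_i,f(x))$ represent an ind-isomorphism for all $n$ and all $x\in X$.
\end{itemize}
\end{theorem}

In this statement $n$ and $x$ vary. The question is whether it remains true \emph{with $n$ fixed} (the equivalences in (a) and (b) asserted for each single $n$), \emph{with $x$ fixed} (the equivalence in (b) asserted for each single $x$), and \emph{with both fixed}. The standing hypotheses of (b) are kept in all variants.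

\subsection{Uniformity, and what one would guess}
The difference between the two invariants is one of uniformity. For a level morphism $\psi_i\colon G_i\to G_i'$ of direct sequences of groups or pointed sets, write $a|_j$ for the image of $a\in G_i$ in $G_j$, $j\ge i$, and likewise for $G'$. Consider two conditions.
\begin{itemize}
\item[\textbf{(M)}] For each $i$ there is $j\ge i$ such that $a,a'\in G_i$ and $\psi_i(a)=\psi_i(a')$ imply $a|_j=a'|_j$.
\item[\textbf{(E)}] For each $i$ there is $j\ge i$ such that the image of $G'_i$ in $G'_j$ lies in $\psi_j(G_j)$.
\end{itemize}
For groups, (M) says that the whole of $\ker\psi_i$ dies in some $G_j$.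

\begin{lemma}\label{lem:ind}
The level morphism $(\psi_i)$ represents an ind-isomorphism if and only if \textup{(M)} and \textup{(E)} hold. Moreover, \textup{(M)} implies that $\operatorname{colim}\psi_i$ is injective, and \textup{(E)} implies that it is surjective.
\end{lemma}

\begin{proof}
Suppose (M) and (E). Given $i$, choose $j\ge i$ by (E), and then $k\ge j$ by (M) applied to $j$. For $b\in G'_i$ put $\sigma_i(b)=a|_k$, where $a\in G_j$ is any element with $\psi_j(a)=b|_j$. By the choice of $k$ this does not depend on $a$. The map $\sigma_i\colon G_i'\to G_k$ is a morphism: if $a,a'$ serve for $b,b'$, then $aa'$ serves for $bb'$, and the base point serves for the base point. The composite $\psi_k\sigma_i$ is the bonding map $G'_i\to G'_k$, and $\sigma_i\psi_i$ is the bonding map $G_i\to G_k$, since for $b=\psi_i(a_0)$ one may take $a=a_0|_j$. For $i<i'$, push $\sigma_i$ and $G'_i\to G'_{i'}\xrightarrow{\sigma_{i'}}G_{k'}$ to a common $G_l$. After applying $\psi_l$ both become the bonding map $G_i'\to G_l'$, so by (M) they agree in a later $G_{l'}$. Thus the $\sigma_i$ form an ind-morphism inverse to $(\psi_i)$.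

Conversely, an inverse consists of maps $\sigma_i\colon G_i'\to G_k$ such that, after enlarging $k$, both $\sigma_i\psi_i$ and $\psi_k\sigma_i$ are bonding maps. The first gives (M) and the second gives (E), with $j=k$.

Finally, if $a,a'\in G_i$ have the same image in $\operatorname{colim}G'_l$, then $\psi_l(a|_l)=\psi_l(a'|_l)$ for some $l$, and (M) for $l$ identifies them later; and (E) shows that each $b\in G'_i$ comes from $\operatorname{colim}G_l$.
\end{proof}

Injectivity of $\operatorname{colim}\psi_i$ says that each element of $\ker\psi_i$ dies at a stage that may depend on the element; (M) asks for one stage. If the groups are finitely generated abelian, as for homology of compact polyhedra, there is no difference: apply the pointwise statement to finitely many generators of $\ker\psi_i$, or of $G_i'$, and take the latest stage. In general the difference is real. For $G_i=\bigoplus_{m>i}\mathbb Z$ with the projections as bonding maps and $G'_i=0$ both colimits vanish, but (M) fails. Steenrod groups of compacta are far from finitely generated (in Example~\ref{ex:comb} the group $H_0(X_0)$ is uncountable), so there seems to be ample room to realize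 such a sequence in one degree, and one might guess that the answer with $n$ fixed is no. The guess is wrong, and the size of the Steenrod groups is the reason: along with a sequence of small classes they contain its infinite sums.

\subsection{Results}
The Steenrod--Sitnikov group $H_n(X;A)$ with coefficients in an abelian group $A$ is defined as above from Steenrod homology with coefficients in $A$.

\begin{theorem}\label{thm:hom}
Fix $n$, and let $A$ be a countable abelian group that is Noetherian as a module over $\mathcal E=\operatorname{End}(A)$, for example $A=\mathbb Z$. Then $f_*\colon H_n(X;A)\to H_n(Y;A)$ is injective if and only if the level morphism $f_{i*}\colon H_n(X_i;A)\to H_n(Y_i;A)$ satisfies \textup{(M)}, and surjective if and only if it satisfies \textup{(E)}.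
\end{theorem}

The hypothesis on $A$ holds for finitely generated groups, which are Noetherian already over $\mathbb Z$, and for $A=\mathbb Q$, which is a simple module over $\operatorname{End}(\mathbb Q)=\mathbb Q$.

\begin{theorem}\label{thm:htpy}
Let $X$ and $Y$ be locally connected. Fix $n\ge0$ and $x\in X$, and put $y=f(x)$. If $n\ge1$, assume that $\pi_1(X,x)$ and $\pi_1(Y,y)$ are finite. Then $f_*\colon\pi_n(X,x)\to\pi_n(Y,y)$ is injective if and only if the level morphism $f_{i*}\colon\pi_n(X_i,x)\to\pi_n(Y_i,y)$ satisfies \textup{(M)}, and surjective if and only if it satisfies \textup{(E)}.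
\end{theorem}

\begin{corollary}\label{cor:answer}
Theorem~\ref{thm:all} is true with $n$ fixed, with $x$ fixed, and with both $n$ and $x$ fixed.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:ind}, Theorem~\ref{thm:hom} with $A=\mathbb Z$ gives (a) for each single $n$, and Theorem~\ref{thm:htpy} gives (b) for each single pair $(n,x)$. An equivalence that holds for each pair also holds after quantifying both sides over all $x$, over all $n$, or over both.
\end{proof}

The ``if'' parts of both theorems are contained in Lemma~\ref{lem:ind}; it remains to prove the ``only if'' parts. In the main cases we have a large group $G$, such as $H_n(Y_i)$, that is an increasing union of subgroups $T_j$ (the elements that have the desired property at stage $j$), and we must show that $G=T_j$ for one $j$. A polyhedral neighborhood $U$ of the compactum cuts the task in two. The kernel of $G\to H_n(U)$ consists of classes that are invisible at the scale of $U$; a Baire category argument (Section~\ref{sec:baire}) puts it into one $T_j$ when $U$ is small enough. What remains is a subquotient of $H_n(U)$, which is finitely generated. For homology this is the whole proof (Section~\ref{sec:hom}).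 For homotopy the second step fails as stated, because homotopy groups of finite polyhedra need not be finitely generated; local connectedness and finiteness of $\pi_1$ provide a substitute (Sections~\ref{sec:lc} and~\ref{sec:htpy}). Examples~\ref{ex:comb0}, \ref{ex:prufer} and~\ref{ex:Z} show that local connectedness, the condition on $A$ and the condition on $\pi_1$ cannot simply be dropped.

\section{Steenrod groups through neighborhoods in the Hilbert cube}\label{sec:models}

We need models in which an element is a concrete object (a map, or a sequence of chains) ranging over a Polish space, and in which all the compacta $X_i$ are handled at once. Both needs are met by working in one Hilbert cube.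

\subsection{Neighborhoods}
Let $Q=\prod_{k\ge1}[0,2^{-k}]\subset\ell^2$ be the Hilbert cube; it is compact and convex, every separable metrizable space embeds in it, and by the Tietze theorem every map from a closed subset of a metric space to $Q$ extends to the whole space. A \emph{polyhedral neighborhood} of a compactum $K\subset Q$ is a closed neighborhood of the form $U=P\times\prod_{k>m}[0,2^{-k}]$, where $P\subset\prod_{k\le m}[0,2^{-k}]$ is a finite union of closed cells of a rectangular grid. Such a $U$ is homotopy equivalent to the finite polyhedron $P$. Polyhedral neighborhoods form a neighborhood basis of $K$: given $\delta>0$, take $m$ with $2^{-m}<\delta/2$, a grid with cells of diameter less than $\delta/2$, and for $P$ the union of the top-dimensional cells that meet the projection of $K$; then $U$ is a neighborhood of $K$ inside its $\delta$-neighborhood.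

A \emph{neighborhood sequence} of $K$ is a sequence of polyhedral neighborhoods $Q=U_0\supset U_1\supset\cdots$ with $U_{k+1}\subset\operatorname{Int}U_k$ and $\bigcap_kU_k=K$; by compactness it is a neighborhood basis. If $F\colon Q\to Q'$ is a map of Hilbert cubes with $F(K)\subset K'$ and $(V_k)$ is a neighborhood sequence of $K'$, then $K$ has a neighborhood sequence $(U_k)$ with $F(U_k)\subset V_k$: choose $U_k$ inductively inside $\operatorname{Int}U_{k-1}\cap F^{-1}(\operatorname{Int}V_k)$ and inside the $\frac1k$-neighborhood of $K$.

A map $h\colon Z\times[0,\infty)\to Q$ \emph{approaches} $K$ if for each neighborhood $U$ of $K$ there is $t_0$ with $h(Z\times[t_0,\infty))\subset U$. A sequence of singular chains in $Q$ approaches $K$ if for each such $U$ almost all of them are chains in $U$. If $\Phi\colon I\times Q\to Q'$ maps $I\times K$ into $K'$, then by the tube lemma each neighborhood $V$ of $K'$ contains $\Phi(I\times U)$ for some neighborhood $U$ of $K$; so $\Phi$ carries what approaches $K$ to what approaches $K'$, uniformly in the parameter.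

We embed $X$ and $Y$ in copies $Q_X$, $Q_Y$ of $Q$ and fix extensions $F_i\colon Q_X\to Q_Y$ of the maps $f_i$. Note that $F_i$ also extends $f_{i'}$ for every $i'\le i$.

\subsection{Homotopy}
Let $\mathcal A_n(K,x)$ be the set of maps $\varphi\colon I^n\times[0,\infty)\to Q$ that approach $K$ and send $\partial I^n\times[0,\infty)$ to $x$. (For $n=0$ these are rays approaching $K$.) Two such maps are homotopic if they are the ends of a map $I\times I^n\times[0,\infty)\to Q$ that approaches $K$ and sends $I\times\partial I^n\times[0,\infty)$ to $x$. Then $\pi_n(K,x)$ is the set of homotopy classes, with concatenation in the first coordinate of $I^n$ as the group operation.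

This is a form of the standard description of strong shape morphisms from a sphere (Edwards--Hastings; \cite{DS}, \cite{Quigley}), namely $\pi_n(K,x)=\pi_n(\operatorname{holim}_kU_k,x)$, where $(U_k)$ is a neighborhood sequence, $\operatorname{holim}_kU_k$ is the space of paths $\omega\colon[0,\infty)\to Q$ with $\omega([k,\infty))\subset U_k$ for all $k$, and $x$ denotes the constant path. To compare, call a map or homotopy \emph{strict} if its values lie in $U_k$ for $t\ge k$; the standard description is by strict maps modulo strict homotopies. Let $\varphi$ be an approaching map or homotopy. Choose $0=t_0<t_1<\cdots$ with $t_k\ge k$ such that $\varphi$ has values in $U_k$ for $t\ge t_k$, and let $\theta$ be the piecewise linear homeomorphism of $[0,\infty)$ with $\theta(k)=t_k$. Then $\theta(t)\ge t$, the map $\varphi(\cdot,\theta(t))$ is strict, and $\varphi(\cdot,(1-u)t+u\theta(t))$, $u\in I$, is an approaching homotopy from $\varphi$ to it, which is strict if $\varphi$ is. So every class has a strict representative. If strict maps $\varphi_0,\varphi_1$ are joined by an approaching homotopy, then reparametrizing it by $\theta$ gives a strict homotopy between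 $\varphi_0(\cdot,\theta(t))$ and $\varphi_1(\cdot,\theta(t))$, which are strictly homotopic to $\varphi_0$ and $\varphi_1$.

A map $g\colon K\to K'$ induces $g_*[\varphi]=[F\varphi]$, where $F\colon Q\to Q'$ is any extension of $g$. For two extensions $F,F'$ the homotopy $(1-u)F+uF'$ equals $g$ on $K$, so $(1-u)F\varphi+uF'\varphi$ approaches $K'$, and $g_*$ does not depend on $F$. An inclusion $K\subset K'$ induces the inclusion $\mathcal A_n(K,x)\subset\mathcal A_n(K',x)$. A \emph{time shift}, replacing $\varphi(s,t)$ by $\varphi(s,t+c)$, does not change the class, by the homotopy $\varphi(s,t+uc)$. For a neighborhood $U$ of $K$ there is a map $\pi_n(K,x)\to\pi_n(U,x)$ to the ordinary homotopy group, $[\varphi]\mapsto[\varphi(\cdot,t)]$ for large $t$. For a compactum $K$ we write $\pi_n^{cl}(K,x)$ for the classical homotopy group; it maps to $\pi_n(K,x)$ by regarding a map $I^n\to K$ as independent of $t$.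

\subsection{Homology}
Let $D$ be a chain complex with subcomplexes $D=D^0\supset D^1\supset\cdots$. Let $\mathcal S_q(D)$ be the group of sequences $(c,d)=(c_r,d_r)_{r\ge0}$ with $c_r\in D_q$, $d_r\in D_{q+1}$ such that for each $k$ we have $c_r,d_r\in D^k$ for almost all $r$. Put
\[
\partial(c_r,d_r)_r=(\partial c_r,\;c_r-c_{r+1}-\partial d_r)_r .
\]
Then $\partial^2=0$, since $\partial c_r-\partial c_{r+1}-\partial(c_r-c_{r+1}-\partial d_r)=0$. A cycle is a sequence of cycles $c_r$ with homologies $\partial d_r=c_r-c_{r+1}$. For each $k$ there is a homomorphism $H_q(\mathcal S(D))\to H_q(D^k)$, $[(c,d)]\mapsto[c_r]$ for large $r$. The analogue of a time shift is the following.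

\begin{lemma}\label{lem:finsupp}
A cycle $(u,v)\in\mathcal S_q(D)$ with $u_r=v_r=0$ for almost all $r$ is a boundary.
\end{lemma}

\begin{proof}
Put $w_r=\sum_{s\ge r}v_s$. Then $\partial w_r=\sum_{s\ge r}(u_s-u_{s+1})=u_r$ and $w_r-w_{r+1}=v_r$, so $(u,v)=\partial(w,0)$.
\end{proof}

Let $C_*(\cdot)$ denote singular chains with coefficients in $A$. For a compactum $K\subset Q$ let $\mathcal S(K)=\mathcal S(D)$ with $D^k=C_*(U_k)$ for a neighborhood sequence $(U_k)$. It consists of the pairs of sequences of chains that approach $K$, so it depends only on $K\subset Q$, and $K\subset K'$ gives $\mathcal S(K)\subset\mathcal S(K')$. We claim that $H_n(K;A)=H_n(\mathcal S(K))$.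

For a nondecreasing unbounded function $\nu\colon\mathbb N\to\mathbb N$ let $\mathcal S^\nu\subset\mathcal S(K)$ be the subcomplex of sequences with $c_r,d_r\in C_*(U_{\nu(r)})$ for all $r$. The standard fact is that Steenrod homology of $K$ is the homology of $\operatorname{holim}_kC_*(U_k)=\mathcal S^{\mathrm{id}}$, naturally with respect to maps of neighborhood sequences \cite{Milnor}, \cite{Mardesic}. (With cellular chains of an inverse sequence of polyhedra $P_r$ in place of $C_*(U_r)$, this is, up to a degree shift and signs, the complex of locally finite chains of the infinite mapping telescope glued from the $P_r\times[r-1,r]$, modulo its base $P_0\times\{-1\}$: the chain $c_r$ collects the coefficients of the cells $e\times(r-1,r)$, and $d_r$ those of the cells $e\times\{r\}$.) The sequences $(0,d)$ form a subcomplex, which gives a short exact sequence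
\[
0\to\prod_rC_{*+1}(U_{\nu(r)})\to\mathcal S^\nu\to\prod_rC_*(U_{\nu(r)})\to0
\]
with connecting map $([c_r])_r\mapsto([c_r-c_{r+1}])_r$. Its kernel and cokernel are $\lim$ and ${\lim}^1$, and we obtain Milnor's sequence
\[
0\to{\lim_r}^1H_{q+1}(U_{\nu(r)})\to H_q(\mathcal S^\nu)\to\lim_rH_q(U_{\nu(r)})\to0 .
\]
If $\nu'\ge\nu$, then for each $r$ there is $r'$ with $\nu(r')\ge\nu'(r)$, so the towers $H_*(U_{\nu'(r)})$ and $H_*(U_{\nu(r)})$ interleave and the level map between them induces isomorphisms on $\lim$ and ${\lim}^1$. By the five lemma $\mathcal S^{\nu'}\subset\mathcal S^\nu$ induces an isomorphism in homology. Each $(c,d)\in\mathcal S(K)$ lies in $\mathcal S^\nu$, where $\nu(r)$ is the largest $k\le r$ with $c_s,d_s\in C_*(U_k)$ for all $s\ge r$; and $\mathcal S^\nu\cup\mathcal S^{\nu'}\subset\mathcal S^{\min(\nu,\nu')}$. So $\mathcal S(K)$ is a directed union of subcomplexes whose inclusions into each other are homology isomorphisms, and $H_*(\mathcal S^{\mathrm{id}})\cong H_*(\mathcal S(K))$.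

An extension $F$ of $g\colon K\to K'$ gives a chain map $F_\#\colon\mathcal S(K)\to\mathcal S(K')$, applied entry by entry, which induces $g_*$. If $F'$ is another extension and $P$ is the prism operator of $(1-u)F+uF'$, so that $\partial P+P\partial=F'_\#-F_\#$, then $\mathcal P(c,d)=(Pc,-Pd)$ approaches $K'$ and
\[
\partial\mathcal P(c,d)+\mathcal P\partial(c,d)=\bigl(\partial Pc_r+P\partial c_r,\ \partial Pd_r+P\partial d_r\bigr)_r=(F'_\#-F_\#)(c,d),
\]
because the terms $Pc_r-Pc_{r+1}$ occur with opposite signs. So $g_*$ does not depend on $F$.

The ring $\mathcal E=\operatorname{End}(A)$ acts on coefficients, and all the maps above are $\mathcal E$-linear. If $A$ is Noetherian over $\mathcal E$ and $U$ is a polyhedral neighborhood, then $H_n(U;A)$ is a Noetherian $\mathcal E$-module, being a subquotient of the cellular chain module $A^N$ of a finite polyhedron.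

\subsection{A check on polyhedra}
Compact polyhedra and finite CW complexes are absolute neighborhood retracts, so the next lemma applies to them. It is used only in examples.

\begin{lemma}\label{lem:retract}
Let $K\subset Q$ be a compactum that is a retract of a closed neighborhood $U$. Then $\pi_n^{cl}(K,x)\to\pi_n(K,x)$ is a bijection, and so is the map from singular homology to $H_n(\mathcal S(K))$ that sends $[c]$ to the class of the constant sequence $c_r=c$, $d_r=0$.
\end{lemma}

\begin{proof}
Let $\varrho\colon U\to K$ be a retraction. Both maps are injective, since passing to $\pi_n(U,x)$ or $H_n(U)$ and applying $\varrho_*$ gives a left inverse. The homotopy $(1-u)q+u\varrho(q)$ from $U$ to $Q$ is the identity on $K$, so the tube lemma argument applies to it. Given $\varphi\in\mathcal A_n(K,x)$, after a time shift $\varphi$ has values in $U$ and is homotopic to $\varrho\varphi$, which is homotopic to a map independent of $t$ by $\varrho\varphi(s,ut)$. Given a cycle $(c,d)$ with entries in $U$ for $r\ge p$, replace $(c_r,d_r)$ by $(c_p,0)$ for $r<p$; the class is unchanged by Lemma~\ref{lem:finsupp}. The operator $\mathcal P$ then shows that the class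 is represented by a cycle $(c',d')$ with entries in $K$, and this differs from the constant sequence $(c'_0,0)$ by $\partial(w,0)$ with $w_r=-\sum_{s<r}d'_s$.
\end{proof}

\section{Infinite sums and the Baire category theorem}\label{sec:baire}

Let $2^{\mathbb N}=\{0,1\}^{\{1,2,\dots\}}$ be the Cantor set of sequences $\varepsilon=(\varepsilon_1,\varepsilon_2,\dots)$. We first try to build a counterexample to Theorem~\ref{thm:hom} in degree $0$ and see why the attempt fails.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=6,yscale=0.7]
\draw[thick] (0,5.7)--(0,-1)--(1,-1)--(1,5.7);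
\foreach \m/\x in {1/0.5,2/0.25,3/0.125,4/0.0625,5/0.03125}
  {\draw[thick] (\x,0)--(\x,\m)--(1,\m);
   \node[circle,fill,inner sep=1pt] at (\x,0) {};}
\node[circle,fill,inner sep=1pt] at (0,0) {};
\node[left] at (0,0) {$o$};
\node[below] at (0.5,0) {$p_1$};
\node[below] at (0.25,0) {$p_2$};
\node[below] at (0.125,0) {$p_3$};
\draw[dashed] (-0.08,2.5)--(1.08,2.5) node[right] {height $2+\frac12$};
\end{tikzpicture}
\caption{A closed, path connected subset $X$ of the plane (five of the infinitely many hooks are drawn). The points $p_m$ converge to $o$, and every path in $X$ from $p_m$ to $o$ climbs to height $m$. The compactum $X_2$ is the part below the dashed line; in it $p_1,p_2$ are joined to $o$ and $p_3,p_4,\dots$ are not.}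
\label{fig:comb}
\end{figure}

\begin{example}\label{ex:comb}
Let $X\subset\mathbb R^2$ be the union of $(\{0,1\}\times[-1,\infty))\cup([0,1]\times\{-1\})$ and the hooks
\[
L_m=(\{2^{-m}\}\times[0,m])\cup([2^{-m},1]\times\{m\}),\qquad m\ge1
\]
(Figure~\ref{fig:comb}). It is closed in the plane and path connected. Let $X_j$ be the part of height at most $j+\frac12$, let $Y$ be a point, $A=\mathbb Z$, $o=(0,0)$, $p_m=(2^{-m},0)$, and let $\xi_m\in H_0(X_0)$ be the class of the constant sequence $c_r=p_m-o$, $d_r=0$. It lies in $\ker f_{0*}$.

If $m\le j$, a path in $X_j$ from $o$ to $p_m$ gives a chain $b$ with $\partial b=p_m-o$, and the constant sequence $(b,0)$ kills $\xi_m$ in $H_0(X_j)$. If $m>j$, the segment $S_m=\{2^{-m}\}\times[0,j+\frac12]$ is closed and open in $X_j$, so there are disjoint open sets $O_m\supset S_m$ and $O'_m\supset X_j\setminus S_m$ in $Q_X$. Let $\chi_m\colon H_0(X_j)\to H_0(O_m\cup O'_m)\to\mathbb Z$ take the sum of the coefficients of the points in $O_m$. Then $\chi_m(\xi_m)=1$. So each $\xi_m$ dies in $H_0(X)$, but not at a common stage: (M) fails, as for the sequence $\bigoplus_{m>i}\mathbb Z$.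

This would contradict Theorem~\ref{thm:hom} if $\ker f_{0*}$ were generated by the $\xi_m$. But let $e_m$ be the linear $1$-simplex in $Q_X$ from $o$ to $p_m$, and for $\varepsilon\in2^{\mathbb N}$ put
\[
c_r=\sum_{1\le m<r}\varepsilon_m(p_m-o),\qquad d_r=-\varepsilon_re_r\quad(d_0=0).
\]
Then $\partial d_r=c_r-c_{r+1}$, and the sequence approaches $X_0$ because the $e_r$ shrink to $o$. Its class $\Theta(\varepsilon)\in H_0(X_0)$ is the infinite sum $\sum_m\varepsilon_m\xi_m$. It lies in $\ker f_{0*}$, since the coefficients of $c_r$ add up to $0$ and $H_0(Y)\to H_0(Q_Y)$ is injective by Lemma~\ref{lem:retract}. For $m>j$ we have $\chi_m(\Theta(\varepsilon))=\varepsilon_m$. With $j=0$ this shows that $H_0(X_0)$ is uncountable. If $\varepsilon_m=1$ for infinitely many $m$, then $\Theta(\varepsilon)$ survives in every $H_0(X_j)$, so $f_*\colon H_0(X)\to H_0(Y)$ is not injective, in agreement with the theorem.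
\end{example}

Now let $X$ be any local compactum with points $p_m\to o$ in $X_0$, define $\xi_m$ and $\Theta(\varepsilon)$ by the same formulas, and suppose that $H_0(X)\to H_0(\mathrm{point})$ \emph{is} injective. We want one $j$ such that all $\xi_m$ die in $H_0(X_j)$. A single infinite sum tells us little, since its terms might cancel each other in $X_j$; so we use all of them. The sets $B_j=\{\varepsilon:\Theta(\varepsilon)\text{ dies in }H_0(X_j)\}$ cover $2^{\mathbb N}$, so by the Baire category theorem one of them is large. A large set with some regularity contains, for every large $m$, two sequences that differ only in the $m$th coordinate. For such $\varepsilon,\varepsilon'$ Lemma~\ref{lem:finsupp} gives $\Theta(\varepsilon)-\Theta(\varepsilon')=\pm\xi_m$, so $\xi_m$ dies in $H_0(X_j)$ for almost all $m$. The finitely many other $\xi_m$ die at a later common stage. These two steps are the content of the next two lemmas.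

We recall the descriptive set theory that supplies the regularity. A \emph{Polish} space is a separable completely metrizable space; countable products and countable disjoint unions of Polish spaces are Polish. A set is \emph{meager} if it is a countable union of nowhere dense sets, and has the \emph{Baire property} if it differs from an open set by a meager set. By the Baire category theorem no nonempty open subset of a Polish space is meager. A subset of a Polish space is \emph{analytic} if it is empty or a continuous image of a Polish space. Projections of Borel subsets of products of Polish spaces are analytic, continuous preimages of analytic sets are analytic, and analytic sets have the Baire property \cite[14.3, 14.4, 21.6]{Kechris}.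

\begin{lemma}\label{lem:baire}
Let $T_{j_0}\subset T_{j_0+1}\subset\cdots$ be normal subgroups of a group $G$ whose union has countable index in $G$, and let $N_1,N_2,\dots$ be subsets of $G$. Suppose that for every sequence $\xi_m\in N_m$, $m\ge1$, there is a function $\Theta\colon2^{\mathbb N}\to G$ such that
\begin{itemize}
\item[(1)] if $\varepsilon,\varepsilon'$ differ only in the $m$th coordinate, then $\Theta(\varepsilon)^{-1}\Theta(\varepsilon')$ is conjugate to $\xi_m^{\pm1}$;
\item[(2)] for all $\gamma\in G$ and $j\ge j_0$ the set $B_{\gamma,j}=\{\varepsilon:\gamma^{-1}\Theta(\varepsilon)\in T_j\}$ is analytic.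
\end{itemize}
Then $N_k\subset T_j$ for some $k$ and $j$.
\end{lemma}

\begin{proof}
Otherwise choose $\xi_m\in N_m\setminus T_{j_0+m}$ for each $m$, and let $\Theta$ be as in the hypothesis. Let $\gamma$ run over representatives of the countably many cosets of $T=\bigcup_jT_j$. Since $\gamma T=\bigcup_j\gamma T_j$, countably many sets $B_{\gamma,j}$ cover $2^{\mathbb N}$, so one of them, $B=B_{\gamma,j}$, is not meager. It has the Baire property, so it differs by a meager set from a nonempty open set. Hence $O\setminus B$ is meager for some nonempty set $O$ defined by prescribing the first $q$ coordinates. For $m>q$ the flip $\tau_m$ of the $m$th coordinate is a homeomorphism of $O$, so $O\setminus\tau_m^{-1}(B)$ is meager too, and there is $\varepsilon\in O$ with $\varepsilon,\tau_m\varepsilon\in B$. Both $\Theta(\varepsilon)$ and $\Theta(\tau_m\varepsilon)$ lie in $\gamma T_j$, so $\Theta(\varepsilon)^{-1}\Theta(\tau_m\varepsilon)\in T_j$, and $\xi_m\in T_j$ by (1) and normality. For $m>q$ with $j_0+m\ge j$ this contradicts the choice of $\xi_m$.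
\end{proof}

\begin{remark}
Condition (2) cannot be omitted. Let $G=\prod_{m\ge1}\mathbb F_2$, extend the unit vectors $e_m$ to a vector space basis $\mathcal B$ of $G$, and let $T_j$ be spanned by $\mathcal B\setminus\{e_m:m>j\}$. Then $\bigcup_jT_j=G$. For $N_k=\{e_m:m\ge k\}$ and $\xi_m\in N_m$ the sums $\Theta(\varepsilon)=\sum_m\varepsilon_m\xi_m$ are defined coordinatewise and satisfy (1), but no $N_k$ lies in any $T_j$.
\end{remark}

\begin{lemma}\label{lem:fg}
Let $T_{j_0}\subset T_{j_0+1}\subset\cdots$ be normal subgroups of a group $G$, and let $I$ be a subgroup contained in $\bigcup_jT_j$. If $I/(I\cap T_j)$ is finitely generated for some $j$, then $I\subset T_{j'}$ for some $j'\ge j$. The same holds for modules over a ring.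
\end{lemma}

\begin{proof}
Lifts to $I$ of finitely many generators lie in one $T_{j'}$, $j'\ge j$, and together with $I\cap T_j$ they generate $I$.
\end{proof}

\section{Homology: proof of Theorem~\ref{thm:hom}}\label{sec:hom}

\subsection{Infinite sums of invisible classes}
Let $D=D^0\supset D^1\supset\cdots$ be a filtered complex, $G=H_q(\mathcal S(D))$ and $N_k=\ker(G\to H_q(D^k))$. To add up elements $\xi_m\in N_m$ we need representatives that start late, so that each entry of the sum is a finite sum, and that lie deep in the filtration, so that the sum belongs to $\mathcal S(D)$. In Example~\ref{ex:comb} the simplices $e_m$ made this possible; in general a null-homology in $D^m$ does.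

\begin{lemma}\label{lem:late}
Every element of $N_m$ is represented by a cycle $(c',d')$ with all entries in $D^m$ and $c'_r=d'_r=0$ for $r<m$.
\end{lemma}

\begin{proof}
Let $(c,d)$ be a representative. Choose $p>m$ with $c_r,d_r\in D^m$ for $r\ge p$, and $e\in D^m_{q+1}$ with $\partial e=c_p$. Put $(c'_r,d'_r)=(c_r,d_r)$ for $r\ge p$, $(c'_{p-1},d'_{p-1})=(0,-e)$, and $(c'_r,d'_r)=(0,0)$ for $r<p-1$. This is a cycle, since $\partial d'_{p-1}=-c_p=c'_{p-1}-c'_p$, and it is homologous to $(c,d)$ by Lemma~\ref{lem:finsupp}.
\end{proof}

Call a function $\zeta$ from $2^{\mathbb N}$ to $\mathcal S_q(D)$ \emph{finitely determined} if for each $r$ the $r$th entries of $\zeta(\varepsilon)$ depend only on $\varepsilon_1,\dots,\varepsilon_r$. Call a subgroup $T\subset G$ \emph{admissible} if $\{\varepsilon:[\zeta(\varepsilon)]\in T\}$ is analytic for every finitely determined $\zeta$ with values in cycles.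

\begin{proposition}\label{prop:hom}
Let $T_{j_0}\subset T_{j_0+1}\subset\cdots$ be admissible subgroups of $G=H_q(\mathcal S(D))$ whose union has countable index. Then $\ker(G\to H_q(D^k))\subset T_j$ for some $k$ and $j$.
\end{proposition}

\begin{proof}
We verify the hypothesis of Lemma~\ref{lem:baire}. Given $\xi_m\in N_m$, let $z^m$ be representatives as in Lemma~\ref{lem:late} and put $\Psi(\varepsilon)=\sum_m\varepsilon_mz^m$. The $r$th entries involve only $m\le r$, so the sum is defined entry by entry and is finitely determined. Given $k$, the summands with $m\ge k$ have all entries in $D^k$, and the finitely many others have almost all entries in $D^k$; so $\Psi(\varepsilon)\in\mathcal S_q(D)$. It is a cycle, because each entry of $\partial\Psi(\varepsilon)$ is a finite sum of entries of the $\partial z^m$. Put $\Theta(\varepsilon)=[\Psi(\varepsilon)]$. Changing $\varepsilon_m$ changes $\Psi(\varepsilon)$ by $\pm z^m$, which gives (1). If $\gamma$ is represented by a cycle $z$, then $\Psi(\varepsilon)-z$ is finitely determined, and admissibility gives (2).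
\end{proof}

\subsection{Analyticity}
The subgroups we need are defined by the existence of chains that solve certain equations and approach certain compacta. The group of singular chains carries no convenient Polish topology, so we parametrize chains by formal words. This is the only place where countability of $A$ is used.

\begin{lemma}\label{lem:anhom}
Let $K\subset Q$ and $K'\subset Q'$ be compacta, $F\colon Q\to Q'$ a map with $F(K)\subset K'$, and $\zeta\colon2^{\mathbb N}\to\mathcal S_n(K')$ finitely determined. Then the following sets are analytic:
\begin{itemize}
\item[(i)] the set of $\varepsilon$ with $\zeta(\varepsilon)=\partial\eta$ for some $\eta\in\mathcal S_{n+1}(K')$;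
\item[(ii)] the set of $\varepsilon$ with $\zeta(\varepsilon)=F_\#z+\partial\eta$ for some cycle $z\in\mathcal S_n(K)$ and some $\eta\in\mathcal S_{n+1}(K')$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $W_l(Q)=\bigsqcup_{N\ge0}(A\times C(\Delta^l,Q))^N$, where $A$ is discrete and $C(\Delta^l,Q)$ has the uniform metric. This is a Polish space. A word $w=(a_1,\sigma_1,\dots,a_N,\sigma_N)$ represents the chain $\langle w\rangle=\sum a_\lambda\sigma_\lambda$. We note four facts.

First, $\{w:\langle w\rangle=0\}$ is Borel. Fix $N$ and $a_1,\dots,a_N$; this cuts out one of countably many closed and open pieces. Each word in the piece determines the partition of $\{1,\dots,N\}$ by equality of the $\sigma_\lambda$, and $\langle w\rangle=0$ if and only if the $a_\lambda$ add up to $0$ over each block. The words with a given partition form a finite Boolean combination of the closed sets $\{\sigma_\lambda=\sigma_{\lambda'}\}$.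

Second, sum, negation, $\partial$ and $F_\#$ lift to continuous operations on words: concatenate; negate the coefficients; replace each letter by its signed faces; compose each simplex with $F$.

Third, say that a sequence of words $(w_r)$ approaches $K$ if for every $k$ there is $r_0$ such that for all $r\ge r_0$ all simplices of $w_r$ lie in $U_k$. Since $U_k$ is closed, the innermost condition is closed, and the whole condition is Borel in $W_l(Q)^{\mathbb N}$. Words that approach $K$ represent chains that approach $K$; conversely, chains that approach $K$ are represented by words with distinct simplices and nonzero coefficients, and these approach $K$.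

Fourth, each entry of $\zeta(\varepsilon)=(c_r(\varepsilon),d_r(\varepsilon))_r$ depends on finitely many coordinates of $\varepsilon$, so it is represented by a word that is a locally constant function of $\varepsilon$.

Writing $z=(a,\alpha)$ and $\eta=(b,\beta)$, the conditions in (ii) are: $a,\alpha$ approach $K$; $b,\beta$ approach $K'$; and for all $r$
\begin{gather*}
\partial a_r=0,\qquad a_r-a_{r+1}-\partial\alpha_r=0,\\
c_r(\varepsilon)=F_\#a_r+\partial b_r,\qquad d_r(\varepsilon)=F_\#\alpha_r+b_r-b_{r+1}-\partial\beta_r .
\end{gather*}
On the Polish space $2^{\mathbb N}\times W_n(Q)^{\mathbb N}\times W_{n+1}(Q)^{\mathbb N}\times W_{n+1}(Q')^{\mathbb N}\times W_{n+2}(Q')^{\mathbb N}$ each equation has the form $\langle w\rangle=0$ with $w$ a continuous function of the point. So the conditions define a Borel set, and the set in (ii) is its projection to $2^{\mathbb N}$. For (i) omit $a$ and $\alpha$.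
\end{proof}

\subsection{Surjectivity implies (E)}
We omit the coefficients $A$ from the notation. Fix $i$, let $(V_k)$ be a neighborhood sequence of $Y_i$, and let $D^k=C_*(V_k)$, so that $G=H_n(\mathcal S(D))=H_n(Y_i)$. For $j\ge i$ let $T_j$ be the set of elements of $G$ whose image in $H_n(Y_j)$ lies in $f_{j*}H_n(X_j)$. These are increasing $\mathcal E$-submodules. Their union is $G$: by surjectivity the image of $\xi\in G$ in $H_n(Y)$ is $f_*$ of a class coming from some $H_n(X_l)$, and the equality holds already at a finite stage. A cycle $\zeta$ of $\mathcal S_n(Y_i)\subset\mathcal S_n(Y_j)$ has $[\zeta]\in T_j$ if and only if $\zeta=(F_j)_\#z+\partial\eta$ with $z$ a cycle of $\mathcal S_n(X_j)$ and $\eta\in\mathcal S_{n+1}(Y_j)$; so $T_j$ is admissible by Lemma~\ref{lem:anhom}(ii). By Proposition~\ref{prop:hom}, $\ker(G\to H_n(V_k))\subset T_j$ for some $k,j$. Then $G/T_j$ is a quotient of a submodule of the Noetherian module $H_n(V_k)$, so it is finitely generated over $\mathcal E$, and $G=T_{j'}$ for some $j'$ by Lemma~\ref{lem:fg}. This is (E).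

\subsection{Injectivity implies (M)}
Fix $i$ and let $N=\ker(f_{i*}\colon H_n(X_i)\to H_n(Y_i))$. We must show that $N$ dies in one $H_n(X_j)$. The difficulty is that an infinite sum of small elements of $N$ need not lie in $N$: the null-homologies of their images in $Y_i$ need not be small, and then cannot be added. For such a sum, injectivity of $f_*$ gives no information. The remedy is to work with cycles in $X_i$ together with chosen null-homologies in $Y_i$, that is, with the mapping cone, and to ask both to be small.

Let $F=F_i$ and let $(U_k)$, $(V_k)$ be neighborhood sequences of $X_i$, $Y_i$ with $F(U_k)\subset V_k$. Let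
\[
D_{l+1}=C_l(Q_X)\oplus C_{l+1}(Q_Y),\qquad\partial(a,b)=(-\partial a,\ \partial b-F_\#a),
\]
and let $D^k$ be the subcomplex with $D^k_{l+1}=C_l(U_k)\oplus C_{l+1}(V_k)$. Write an element of $\mathcal S_{l+1}(D)$ as $c_r=(a_r,b_r)$, $d_r=(-\alpha_r,\beta_r)$. This identifies it with a pair $z=(a,\alpha)\in\mathcal S_l(X_i)$, $\eta=(b,\beta)\in\mathcal S_{l+1}(Y_i)$. From
\begin{align*}
\partial c_r&=(-\partial a_r,\ \partial b_r-F_\#a_r),\\
c_r-c_{r+1}-\partial d_r&=(a_r-a_{r+1}-\partial\alpha_r,\ \ b_r-b_{r+1}-\partial\beta_r-F_\#\alpha_r)
\end{align*}
we read off that $\partial(z,\eta)=(-\partial z,\ \partial\eta-F_\#z)$. So the cycles of $\mathcal S_{n+1}(D)$ are the pairs with $\partial z=0$ and $F_\#z=\partial\eta$, the projection $(z,\eta)\mapsto z$ sends boundaries to boundaries, and it induces a homomorphism from $R=H_{n+1}(\mathcal S(D))$ onto $N$. The short exact sequence of complexes with subcomplex $C_*(V_k)\subset D^k$ gives an exact sequence $H_{n+1}(V_k)\to H_{n+1}(D^k)\to H_n(U_k)$, so $H_{n+1}(D^k)$ is a Noetherian $\mathcal E$-module.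

For $j\ge i$ let $T_j$ be the kernel of $R\to N\to H_n(X_j)$; these are increasing $\mathcal E$-submodules. Every element of $N$ maps to $\ker f_*=0$ in $H_n(X)$, hence dies in some $H_n(X_j)$; so $\bigcup_jT_j=R$. A cycle $(z,\eta)$ has its class in $T_j$ if and only if $z$ is a boundary in $\mathcal S(X_j)$, so $T_j$ is admissible by Lemma~\ref{lem:anhom}(i). By Proposition~\ref{prop:hom}, $\ker(R\to H_{n+1}(D^k))\subset T_j$ for some $k,j$. Then $R/T_j$ is a quotient of a submodule of $H_{n+1}(D^k)$, so it is finitely generated, and $R=T_{j'}$ for some $j'$ by Lemma~\ref{lem:fg}. That is, $N$ dies in $H_n(X_{j'})$, which is (M). Theorem~\ref{thm:hom} is proved. \qed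

\section{Locally connected compacta and the case $n=0$}\label{sec:lc}

The set $\pi_0$ has no group structure, so there are no infinite sums to use, and in degree $1$ subgroups of finitely generated groups need not be finitely generated. Local connectedness deals with both degrees. The compacta $X_i$ themselves need not be locally connected, so the first step is to insert a locally connected compactum between $X_i$ and $X_{i+1}$; this is where we use the room given by $X_i\subset\operatorname{Int}X_{i+1}$. All distances are measured in the Hilbert cube.

By the Mazurkiewicz--Moore--Menger theorem a locally connected completely metrizable space is locally path connected. It applies to locally connected compacta, and to locally connected local compacta, which are open in their closures in $Q$ and hence completely metrizable. Let $Z$ be such a space, $K\subset Z$ compact and $O\supset K$ open in $Z$. Covering $K$ by path connected open subsets of $O$ of diameter less than $\delta$ and taking a Lebesgue number, we get: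
\begin{itemize}
\item[\textbf{(P)}] for each $\delta>0$ there is $\eta>0$ such that any two points of $K$ at distance less than $\eta$ are joined by a path in $O$ of diameter less than $\delta$.
\end{itemize}
For a locally connected compactum $L$ we use (P) with $K=O=L$. Such an $L$ has finitely many path components, since they are open.

\begin{lemma}\label{lem:peano}
If $X$ is a locally connected local compactum with exhaustion $(X_i)$ and $X_i\ne\varnothing$, there is a locally connected compactum $L$ with $X_i\subset L\subset X_{i+1}$.
\end{lemma}

\begin{proof}
Let $\eta_l$ be given by (P) for $K=X_i$, $O=\operatorname{Int}X_{i+1}$, $\delta=1/l$. Every nonempty compactum is an image of the standard Cantor set $C\subset[0,1]$; let $\kappa\colon C\to X_i$ be a surjection. Number the gaps $J_1,J_2,\dots$ of $C$, and let $\epsilon_\nu$ be the distance between the $\kappa$-images of the endpoints of $J_\nu$. Then $\epsilon_\nu\to0$ by uniform continuity. If $\epsilon_\nu<\eta_1$, which excludes only finitely many gaps, let $l$ be the largest integer $l\le\nu$ with $\epsilon_\nu<\eta_l$ and extend $\kappa$ over $J_\nu$ by a path in $X_{i+1}$ of diameter less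 than $1/l$. These diameters tend to $0$. The extension is defined on $[0,1]$ minus finitely many gaps, a finite disjoint union of closed intervals. It is continuous: if $t_\mu\to c\in C$ with $t_\mu$ in gaps, then either $t_\mu$ stays in a gap adjacent to $c$, where the map is a path, or it lies in gaps with large numbers, whose endpoints are close to $c$ and whose paths are small. The image $L$ is compact and contains $X_i$. A surjection from a compact space to a Hausdorff space is a quotient map, and quotients of locally connected spaces are locally connected.
\end{proof}

\begin{lemma}\label{lem:lc}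
Let $L\subset Q$ be a locally connected compactum and $x\in L$.
\begin{itemize}
\item[(i)] Every element of $\pi_0(L,x)$ is represented by a constant ray at a point of $L$, and $\pi_0(L,x)$ is finite.
\item[(ii)] Each neighborhood $U$ of $L$ contains a polyhedral neighborhood $U'$ of $L$ such that in $\pi_1(U,x)$ the images of $\pi_1(U',x)$, $\pi_1^{cl}(L,x)$ and $\pi_1(L,x)$ coincide. In particular the image of $\pi_1(L,x)$ in $\pi_1(U,x)$ is finitely generated.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\varphi\colon[0,\infty)\to Q$ approach $L$. Subdividing each $[k,k+1]$ finely, choose $t_r\nearrow\infty$ with $\operatorname{diam}\varphi([t_r,t_{r+1}])\to0$, and let $y_r\in L$ be nearest to $\varphi(t_r)$. Then $|y_r-\varphi(t_r)|\to0$ and $|y_r-y_{r+1}|\to0$, so by (P) for $r\ge r_0$ we can join $y_r$ to $y_{r+1}$ by paths in $L$ with diameters tending to $0$. They form a ray $\mu\colon[t_{r_0},\infty)\to L$ with $|\mu(t)-\varphi(t)|\to0$. After a time shift both rays are defined on $[0,\infty)$, and the linear homotopy from $\varphi$ to $\mu$ approaches $L$. The homotopy $\mu(ut)$ inside $L$ joins $\mu$ to a constant ray. Points in one path component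 of $L$ give homotopic constant rays, and there are finitely many path components.

(ii) Let $\delta>0$ be such that the $\delta$-neighborhood of $L$ lies in $U$. Let $0<\eta\le\delta$ be such that points of $L$ at distance less than $\eta$ are joined by a path in $L$ of diameter less than $\delta/3$, and let $U'$ be a polyhedral neighborhood inside the $\eta/3$-neighborhood of $L$. Subdivide a loop $\lambda$ in $U'$ at $x$ by $t_0<\dots<t_q$ into arcs of diameter less than $\eta/3$, and choose $y_r\in L$ with $|y_r-\lambda(t_r)|<\eta/3$ and $y_0=y_q=x$. Then $|y_r-y_{r+1}|<\eta$. Joining $y_r$ to $y_{r+1}$ by paths in $L$ of diameter less than $\delta/3$ gives a loop $\mu$ in $L$, and for $t\in[t_r,t_{r+1}]$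
\[
|\lambda(t)-\mu(t)|\le|\lambda(t)-\lambda(t_r)|+|\lambda(t_r)-y_r|+|y_r-\mu(t)|<\tfrac\eta3+\tfrac\eta3+\tfrac\delta3\le\delta .
\]
So the linear homotopy from $\lambda$ to $\mu$ lies in $U$, and it fixes the base point. This gives the middle inclusion in
\[
\operatorname{im}\pi_1(L,x)\subset\operatorname{im}\pi_1(U',x)\subset\operatorname{im}\pi_1^{cl}(L,x)\subset\operatorname{im}\pi_1(L,x),
\]
and the outer ones hold because $\pi_1^{cl}(L,x)\to\pi_1(U,x)$ factors as $\pi_1^{cl}(L,x)\to\pi_1(L,x)\to\pi_1(U',x)\to\pi_1(U,x)$. Finally $\pi_1(U',x)$ is finitely generated, as $U'$ is homotopy equivalent to a finite polyhedron.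
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:htpy} for $n=0$]
By Lemmas~\ref{lem:peano} and~\ref{lem:lc}(i) the map $\pi_0(X_i,x)\to\pi_0(X_{i+1},x)$ factors through a finite set, and so does the corresponding map for $Y$. Let $f_*$ be injective. The pairs $a,a'\in\pi_0(X_i,x)$ with $f_{i*}a=f_{i*}a'$ give finitely many pairs in $\pi_0(X_{i+1},x)$. The two members of such a pair have the same image in $\pi_0(Y,y)$, hence in $\pi_0(X,x)$, hence at a finite stage; a common stage gives (M). Let $f_*$ be surjective. Each of the finitely many elements of the image of $\pi_0(Y_i,y)$ in $\pi_0(Y_{i+1},y)$ lands in the image of $f_{j*}$ for some $j$, and then for all larger $j$; a common stage gives (E).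
\end{proof}

\begin{example}[local connectedness is needed for $n=0$]\label{ex:comb0}
Let $f\colon X\to Y$ be as in Example~\ref{ex:comb}; this $X$ is not locally connected at $o$. For $m>j$ the constant rays at $p_m$ and $o$ are distinct in $\pi_0(X_j,o)$, since they lie in $O_m$ and $O_m'$; so (M) fails. Yet $\pi_0(X,o)$ is a single point. Indeed, let $\varphi$ be a ray approaching $X_j$. For each $m>j$ it eventually lies in $O_m\cup O'_m$, hence in one of the two sets. If it eventually lies in some $O_m$, it approaches $S_m$, because for a neighborhood $V$ of $S_m$ it eventually lies in $(V\cap O_m)\cup O'_m$. Otherwise it approaches the finite tree $\Gamma=X_j\setminus\bigcup_{m>j}S_m$: an open set $V\supset\Gamma$ contains $S_m$ for all $m$ outside a finite set $M$, and $\varphi$ eventually lies in $V\cup\bigcup_{m\in M}O_m$ and in $\bigcap_{m\in M}O'_m$, hence in $V$. In both cases Lemma~\ref{lem:lc}(i) shows that $\varphi$ is homotopic to a constant ray at a point of $X_j$, and that point is joined to $o$ by a path in some $X_{j'}$.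
\end{example}

\section{Homotopy: proof of Theorem~\ref{thm:htpy} for $n\ge1$}\label{sec:htpy}

\subsection{Relative groups}
As in homology, (M) requires a group whose elements are classes in the source with chosen null-homotopies in the target. Let $n\ge1$, let $F\colon Q\to Q'$ extend $g\colon K\to K'$, let $x\in K$ and $y=g(x)$. Here $Q'$ is a Hilbert cube, or $Q'=K'$ is a point. Let $\mathcal R$ be the set of pairs $(\varphi,h)$ with $\varphi\in\mathcal A_n(K,x)$ and $h\colon I^n\times I\times[0,\infty)\to Q'$ approaching $K'$, such that
\[
h(s,0,t)=F\varphi(s,t),\qquad h(s,u,t)=y\ \text{ if }s\in\partial I^n\text{ or }u=1 .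
\]
Let $R=R_n(F;K,K')$ be the set of homotopy classes of such pairs, where homotopies go through pairs in $\mathcal R$ and approach $K$ and $K'$ uniformly in the homotopy parameter. The \emph{constant} pair is $(x,y)$.

Concatenation in the coordinate $s_1$ makes $R$ a group. To see this, note that precomposing $\varphi$ and $h$ in $s_1$ with a map $\alpha\colon I\to I$ with $\alpha(\{0,1\})\subset\{0,1\}$ preserves all conditions. If $\alpha(0)=0$ and $\alpha(1)=1$, the linear homotopy from $\alpha$ to the identity shows that the class is unchanged; the two bracketings of a triple product, and a pair and its products with the constant pair, differ by such an $\alpha$. The concatenation of a pair with its reverse is its precomposition with the tent map $\beta(s_1)=1-|1-2s_1|$, and $\tau\beta$, $\tau\in I$, contracts it to the constant pair. The same reparametrization gives: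
\begin{itemize}
\item[\textbf{(C)}] if a pair is constant on $\{s_1=c\}$, $0<c<1$, then its class is the product of the classes of its parts over $s_1\le c$ and $s_1\ge c$, rescaled to $I$.
\end{itemize}
For $n\ge2$ concatenation in $s_2$ is a second product with the same unit that satisfies the interchange law, so $R$ is abelian by the Eckmann--Hilton argument. Since $h$ is exactly a null-homotopy of $F\varphi$, the homomorphism $R\to\pi_n(K,x)$, $[\varphi,h]\mapsto[\varphi]$, has image $\ker g_*$. If $Q'$ is a point, then $R=\pi_n(K,x)$.

For neighborhoods $U$ of $K$ and $V$ of $K'$ with $F(U)\subset V$ let $\rho(U,V)$ be the group of classes of pairs $\varphi\colon I^n\to U$, $h\colon I^n\times I\to V$ with the same boundary conditions and no time variable. It is $\pi_n$ of the homotopy fiber of $F|_U\colon U\to V$, the space of pairs $(q,\omega)$ with $q\in U$ and $\omega$ a path in $V$ from $F(q)$ to $y$. The projection of this space to $U$ is a fibration with fiber $\Omega V$, so there is an exact sequence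
\begin{equation}\label{eq:fiber}
\pi_{n+1}(V,y)\to\rho(U,V)\to\pi_n(U,x),
\end{equation}
natural for inclusions of such pairs $(U,V)$. Taking values at a large time $t$ gives a homomorphism $R\to\rho(U,V)$. Let $(U_k)$, $(V_k)$ be neighborhood sequences of $K$, $K'$ with $F(U_k)\subset V_k$. If $Q'$ is a point, put $V_k=Q'$, so that $\rho(U_k,V_k)=\pi_n(U_k,x)$.

\subsection{Infinite products of invisible classes}

\begin{lemma}\label{lem:late2}
If $[\varphi,h]\in R$ has trivial image in $\rho(U_m,V_m)$, then it is represented by a pair that has values in $U_m$, $V_m$ for all $t$ and is constant for $t\le m$.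
\end{lemma}

\begin{proof}
Let $t_0$ be such that the values for $t\ge t_0$ lie in $U_m,V_m$, and let $(\varphi_\tau,h_\tau)$, $\tau\in I$, be a homotopy in $(U_m,V_m)$ from the constant pair to the value of $(\varphi,h)$ at $t_0$. Define a new pair to be constant for $t\le m$, equal to $(\varphi_{t-m},h_{t-m})$ for $m\le t\le m+1$, and equal to the value of $(\varphi,h)$ at time $t-m-1+t_0$ for $t\ge m+1$. Shifting the new pair by $m+1$ and the old one by $t_0$ gives the same pair, and time shifts do not change classes in $R$.
\end{proof}

For a cube $Z$ the space $C(Z\times[0,\infty),Q)$ with the compact-open topology is Polish: it is metrized by uniform convergence on the sets $Z\times[0,N]$. Let $\mathcal C=C(I^n\times[0,\infty),Q)\times C(I^n\times I\times[0,\infty),Q')$. For a subgroup $T\subset R$ let $\widehat T\subset\mathcal C$ be the set of pairs in $\mathcal R$ whose class lies in $T$.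

\begin{proposition}\label{prop:htpy}
Let $T_{j_0}\subset T_{j_0+1}\subset\cdots$ be normal subgroups of $R$ whose union has countable index, and suppose that each $\widehat T_j$ is analytic. Then $\ker(R\to\rho(U_k,V_k))\subset T_j$ for some $k$ and $j$.
\end{proposition}

\begin{proof}
We verify the hypothesis of Lemma~\ref{lem:baire} for $N_m=\ker(R\to\rho(U_m,V_m))$. Let $\xi_m\in N_m$ be represented by $(\varphi_m,h_m)$ as in Lemma~\ref{lem:late2}. Let $J_m=[1-2^{1-m},1-2^{-m}]$, so that $J_1,J_2,\dots$ tile $[0,1)$. Define $\Psi(\varepsilon)$ on the slab $s_1\in J_m$ to be $(\varphi_m,h_m)$, with $J_m$ rescaled to $I$, if $\varepsilon_m=1$, and constant if $\varepsilon_m=0$; on $s_1=1$ let it be constant. For $t\le N$ only the slabs with $m<N$ can be nonconstant. So on $t\le N$ the pair $\Psi(\varepsilon)$ is pasted from finitely many closed pieces and depends only on the $\varepsilon_m$ with $m<N$; hence $\Psi(\varepsilon)$ is continuous, and $\Psi\colon2^{\mathbb N}\to\mathcal C$ is continuous. Given $k$, the slabs with $m\ge k$ have values in $U_k,V_k$ for all $t$, and the finitely many others do so for large $t$. So $\Psi(\varepsilon)\in\mathcal R$;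 put $\Theta(\varepsilon)=[\Psi(\varepsilon)]$.

By (C) at the endpoints of $J_m$ we have $\Theta(\varepsilon)=a\,\xi_m^{\varepsilon_m}b$, where $a$ and $b$ are the classes of the parts to the left and right of $J_m$ (with $a=1$ for $m=1$) and do not depend on $\varepsilon_m$. If $\varepsilon,\varepsilon'$ differ only in the $m$th coordinate, then $\Theta(\varepsilon)^{-1}\Theta(\varepsilon')=b^{-1}\xi_m^{\pm1}b$, which is (1). For $\gamma\in R$ the element $\gamma^{-1}\Theta(\varepsilon)$ is represented by the concatenation of a fixed representative of $\gamma^{-1}$ with $\Psi(\varepsilon)$, which depends continuously on $\varepsilon$. So $B_{\gamma,j}$ is a continuous preimage of $\widehat T_j$, which gives (2).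
\end{proof}

In each application, $\widehat T_j$ is defined by the existence of approaching maps and homotopies with prescribed boundary behavior. The following observation shows that such sets are projections of Borel subsets of products of Polish spaces, hence analytic.
\begin{itemize}
\item[\textbf{(A)}] For a compactum $K$ with neighborhood sequence $(U_k)$, the maps approaching $K$ form the Borel set $\bigcap_k\bigcup_N\{h:h(Z\times[N,\infty))\subset U_k\}$, as the sets in braces are closed. Restriction to a face and composition with a fixed map $F$ are continuous, so boundary conditions and equations such as $h(\cdot,0,\cdot)=F\varphi$ are closed conditions. In particular $\mathcal A_n(K,x)$ and $\mathcal R$ are Borel.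
\end{itemize}

\subsection{The fundamental group and finiteness up to a neighborhood}
After Proposition~\ref{prop:htpy} we are left with subgroups of $\pi_n(U,x)$ for a polyhedral $U$, and these can be infinitely generated: the universal cover of $S^1\vee S^2$ is homotopy equivalent to an infinite wedge of $2$-spheres, so $\pi_2(S^1\vee S^2)$ has infinite rank. The cause is the infinite fundamental group. The neighborhoods $U$ of $X_i$ may well have infinite $\pi_1$ even if $\pi_1(X,x)$ is finite. What can be shown is that $\pi_1(U,x)$ has finite image in $\pi_1(V,x)$ for a neighborhood $V$ of a larger $X_j$, and this is enough to make the images of the higher groups finitely generated. The first step is again a Baire category argument.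

\begin{lemma}\label{lem:pi1}
Let $X\subset Q$ be a locally connected local compactum with exhaustion $(X_i)$, and let $\pi_1(X,x)$ be finite. For each $i$ with $x\in X_i$ there is $i^+>i$ such that for all $j\ge i^+$:
\begin{itemize}
\item[(i)] the image of $\pi_1(X_i,x)$ in $\pi_1(X_j,x)$ is finite and injects into $\pi_1(X,x)$;
\item[(ii)] each neighborhood $V$ of $X_j$ contains a polyhedral neighborhood $U$ of $X_i$ such that the image of $\pi_q(U,x)$ in $\pi_q(V,x)$ is finitely generated for all $q\ge2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $X_i\subset L\subset X_{i+1}$ be as in Lemma~\ref{lem:peano} and $G=\pi_1(L,x)$. For $j>i$ let $T_j=\ker(G\to\pi_1(X_j,x))$. Then $T=\bigcup_jT_j$ is the kernel of $G\to\pi_1(X,x)$ and has finite index. A map $\varphi\in\mathcal A_1(L,x)$ lies in $\widehat T_j$ if and only if it has a null-homotopy approaching $X_j$, so $\widehat T_j$ is analytic by (A). Proposition~\ref{prop:htpy} with $K=L$, $n=1$ and $Q'$ a point gives $k,j$ with $\ker(G\to\pi_1(U_k,x))\subset T_j$. So $G/T_j$ is a quotient of the image of $G$ in $\pi_1(U_k,x)$, which is finitely generated by Lemma~\ref{lem:lc}(ii). A subgroup of finite index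 in a finitely generated group is finitely generated, so $T/T_j$ is finitely generated, and $T=T_{i^+}$ for some $i^+$ by Lemma~\ref{lem:fg}. For $j\ge i^+$ the image of $G$ in $\pi_1(X_j,x)$ is $G/T_j=G/T$, which is finite and injects into $\pi_1(X,x)$. It contains the image of $\pi_1(X_i,x)$, which proves (i).

Let $j\ge i^+$ and let $V$ be a neighborhood of $X_j$, hence of $L$. By Lemma~\ref{lem:lc}(ii) there is a polyhedral neighborhood $U\subset V$ of $L$, hence of $X_i$, such that $\pi_1(U,x)$ and $G$ have the same image in $\pi_1(V,x)$. This image is finite, because $G\to\pi_1(V,x)$ factors through the finite image of $G$ in $\pi_1(X_j,x)$. Write $U=P\times\prod_{k>m}[0,2^{-k}]$ and let $P_0\subset U$ be the component of $x$ in the copy of $P$ through $x$. It is a finite connected complex, and $\pi_q(P_0,x)\cong\pi_q(U,x)$ for $q\ge1$. The kernel of $\pi_1(P_0,x)\to\pi_1(V,x)$ has finite index, so it is finitely generated. Attach to $P_0$ finitely many $2$-cells along loops that generate it. The result is a finite complex $P^+$ with finite fundamental group, and the inclusion $P_0\to V$ extends to $P^+$, since the attaching loops are contractible in $V$.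 The universal cover of $P^+$ is a finite simply connected complex, so by Serre's theorem its homotopy groups, which are the $\pi_q(P^+)$ for $q\ge2$, are finitely generated. The image of $\pi_q(U,x)$ in $\pi_q(V,x)$ is a subgroup of the image of $\pi_q(P^+,x)$, a finitely generated abelian group.
\end{proof}

Under the hypotheses of Theorem~\ref{thm:htpy} the lemma applies to $(X_i),x$ and to $(Y_i),y$; we let $i^+$ be large enough for both.

\begin{proof}[Proof of Theorem~\ref{thm:htpy} for $n=1$]
Fix $i$ and let $j=i^+$. If $f_*$ is injective, an element of $\ker f_{i*}$ is trivial in $\pi_1(Y,y)$, hence in $\pi_1(X,x)$, hence in $\pi_1(X_j,x)$ by Lemma~\ref{lem:pi1}(i); this is (M). If $f_*$ is surjective, each of the finitely many elements of the image of $\pi_1(Y_i,y)$ in $\pi_1(Y_j,y)$ lands in the image of $f_{j'*}$ for some $j'$, and a common stage gives (E).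
\end{proof}

\subsection{The case $n\ge2$: surjectivity implies (E)}
Now all groups are abelian, so subgroups are normal, and subgroups of finitely generated groups are finitely generated. Fix $i$ and let $p=i^+$. We apply the Baire argument at the level $p$ and draw the conclusion at the level $i$, where Lemma~\ref{lem:pi1}(ii) gives finiteness.

Let $G=\pi_n(Y_p,y)$, and for $j\ge p$ let $T_j$ be the subgroup of elements whose image in $\pi_n(Y_j,y)$ lies in $f_{j*}\pi_n(X_j,x)$. The $T_j$ increase, and $\bigcup_jT_j=G$ because $f_*$ is onto. A map $\varphi$ lies in $\widehat T_j$ if and only if $\varphi\in\mathcal A_n(Y_p,y)$ and there are $w\in\mathcal A_n(X_j,x)$ and a homotopy from $F_jw$ to $\varphi$ that approaches $Y_j$ and sends the boundary of the cube to $y$; so $\widehat T_j$ is analytic by (A). Proposition~\ref{prop:htpy} with $K=Y_p$ and $Q'$ a point gives a polyhedral neighborhood $V$ of $Y_p$ and an index $j$ with $\ker(G\to\pi_n(V,y))\subset T_j$. Let $I$ be the image of $\pi_n(Y_i,y)$ in $G$. By Lemma~\ref{lem:pi1}(ii) there is a neighborhood $V_\circ\subset V$ of $Y_i$ such that $\pi_n(V_\circ,y)$ has finitely generated image in $\pi_n(V,y)$.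 The image of $I$ in $\pi_n(V,y)$ is a subgroup of it, so is finitely generated, and $I/(I\cap T_j)$ is a quotient of this image. By Lemma~\ref{lem:fg}, $I\subset T_{j'}$ for some $j'$, which is (E).

\subsection{The case $n\ge2$: injectivity implies (M)}
Fix $i$, and let $i'=i^+$, $p=(i')^+$, $F=F_p$. Put $R_i=R_n(F;X_i,Y_i)$ and $R_p=R_n(F;X_p,Y_p)$; a pair approaching $X_i,Y_i$ also approaches $X_p,Y_p$, which gives a homomorphism $R_i\to R_p$. For $j\ge p$ let $T_j$ be the kernel of $R_p\to\pi_n(X_p,x)\to\pi_n(X_j,x)$. The image of $R_p$ in $\pi_n(X_p,x)$ is $\ker f_{p*}$, and since $f_*$ is injective each of its elements dies in some $\pi_n(X_j,x)$; so $\bigcup_jT_j=R_p$. A pair $(\varphi,h)$ representing an element of $R_p$ lies in $\widehat T_j$ if and only if $\varphi$ has a null-homotopy approaching $X_j$, so $\widehat T_j$ is analytic by (A). By Proposition~\ref{prop:htpy} there are polyhedral neighborhoods $U'',V''$ of $X_p,Y_p$ with $F(U'')\subset V''$ and an index $j$ such that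
\begin{equation}\label{eq:ker}
\ker(R_p\to\rho(U'',V''))\subset T_j .
\end{equation}

We want the image of $R_i$ in $\rho(U'',V'')$ to be finitely generated. The sequence \eqref{eq:fiber} squeezes $\rho$ between two homotopy groups of which we control only images, and one step does not suffice: an element whose $\pi_n$-component dies in $U''$ comes from $\pi_{n+1}(V'',y)$, which may be infinitely generated. So we let the $\pi_n$-component die in an intermediate neighborhood $U'$ and use the second step to control $\pi_{n+1}$. This is the reason for the intermediate index $i'$. Choose polyhedral neighborhoods in this order: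
\begin{itemize}
\item $V'\subset V''$ of $Y_{i'}$ such that $\pi_{n+1}(V',y)$ has finitely generated image in $\pi_{n+1}(V'',y)$, by Lemma~\ref{lem:pi1}(ii) for $Y$ and the indices $i',p$;
\item $U'\subset U''$ of $X_{i'}$ with $F(U')\subset V'$, which is possible since $F(X_{i'})\subset Y_{i'}\subset\operatorname{Int}V'$;
\item $U\subset U'$ of $X_i$ such that $\pi_n(U,x)$ has finitely generated image in $\pi_n(U',x)$, by Lemma~\ref{lem:pi1}(ii) for $X$ and the indices $i,i'$.
\end{itemize}
We obtain a commutative diagram with exact rows:
\[
\begin{array}{ccccc}
\pi_{n+1}(V',y)&\longrightarrow&\rho(U,V')&\longrightarrow&\pi_n(U,x)\\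
\|&&\downarrow&&\downarrow\\
\pi_{n+1}(V',y)&\longrightarrow&\rho(U',V')&\longrightarrow&\pi_n(U',x)\\
\downarrow&&\downarrow&&\downarrow\\
\pi_{n+1}(V'',y)&\longrightarrow&\rho(U'',V'')&\longrightarrow&\pi_n(U'',x)
\end{array}
\]
Let $I'$ be the image of $\rho(U,V')$ in $\rho(U',V')$, and $I'_0$ the kernel of $I'\to\pi_n(U',x)$. The quotient $I'/I'_0$ embeds in the image of $\pi_n(U,x)$ in $\pi_n(U',x)$, so it is finitely generated. By exactness of the middle row, $I'_0$ lies in the image of $\pi_{n+1}(V',y)$; so its image $I''_0$ in $\rho(U'',V'')$ lies in the image of the finitely generated group $\operatorname{im}(\pi_{n+1}(V',y)\to\pi_{n+1}(V'',y))$, and is finitely generated. The image $I''$ of $I'$ in $\rho(U'',V'')$ is an extension of $I''/I''_0$, a quotient of $I'/I'_0$, by $I''_0$. Hence $I''$ is finitely generated.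

Since $U,V'$ are neighborhoods of $X_i,Y_i$, the map $R_i\to R_p\to\rho(U'',V'')$ factors through $\rho(U,V')$, and its image is a subgroup of $I''$, so is finitely generated. Let $I$ be the image of $R_i$ in $R_p$. By \eqref{eq:ker}, $I/(I\cap T_j)$ is a quotient of the image of $I$ in $\rho(U'',V'')$, so it is finitely generated, and $I\subset T_{j'}$ for some $j'$ by Lemma~\ref{lem:fg}. Thus $R_i$ maps trivially to $\pi_n(X_{j'},x)$. Since $R_i$ maps onto $\ker f_{i*}$, this kernel dies in $\pi_n(X_{j'},x)$, which is (M). Theorem~\ref{thm:htpy} is proved. \qed

\section{A countability criterion and the limits of the theorems}\label{sec:compl}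

Lemma~\ref{lem:baire} allows the union of the $T_j$ to have countable index. This gives a by-product for integral homology.

\begin{corollary}\label{cor:count}
Let $X$ be a local compactum with exhaustion $(X_i)$, and let $n$ be arbitrary. Then $H_n(X)$ is countable if and only if for each $i$ there is $j$ such that the image of $H_n(X_i)$ in $H_n(X_j)$ is finitely generated.
\end{corollary}

\begin{proof}
If the condition holds, the image of each $H_n(X_i)$ in $H_n(X)$ is finitely generated, and $H_n(X)$ is the union of these countably many countable groups. Conversely, let $H_n(X)$ be countable. Let $G=H_n(X_i)$, $D^k=C_*(U_k)$ for a neighborhood sequence $(U_k)$ of $X_i$, and $T_j=\ker(G\to H_n(X_j))$ for $j\ge i$. Then $\bigcup_jT_j=\ker(G\to H_n(X))$ has countable index, and $T_j$ is admissible by Lemma~\ref{lem:anhom}(i). By Proposition~\ref{prop:hom}, for some $k,j$ the group $G/T_j$, which is the image of $G$ in $H_n(X_j)$, is a quotient of a subgroup of the finitely generated abelian group $H_n(U_k)$.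
\end{proof}

In the last two examples the $X_i$ are finite complexes, so by Lemma~\ref{lem:retract} their Steenrod groups are the ordinary ones. There are no invisible classes, and it is the finiteness step that fails.

\begin{example}[the coefficients in Theorem~\ref{thm:hom} cannot be arbitrary, even if $n$ varies]\label{ex:prufer}
Let $p$ be a prime and $X$ the mapping telescope of $S^1\xrightarrow{p}S^1\xrightarrow{p}\cdots$, obtained from the cylinders $S^1\times[l,l+1]$, $l\ge0$, by gluing $(z,l+1)$ in the $l$th cylinder to $(z^p,l+1)$ in the next. Let $X_i$ be the part of height at most $i+\frac12$; it deformation retracts onto the circle at height $i+\frac12$, and $X_i\subset X_{i+1}$ has degree $p$. Let $Y=Y_i$ be a point and $A=\mathbb Z(p^\infty)$. Then $H_1(X_i;A)=A$, and the bonding maps are multiplication by $p$. Every element of $A$ is killed by a power of $p$, so $H_1(X;A)=0$. Also $H_0(X;A)=A$ and the higher groups vanish, so $f_*$ is an isomorphism for all $n$. But $p^rA=A\ne0$ for all $r$, so (M) fails for $n=1$. The group $A$ is countable, and it is not Noetherian over $\operatorname{End}A=\mathbb Z_p$: its subgroups of order $p^k$ form a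 strictly increasing chain of submodules.
\end{example}

\begin{example}[``finite'' in Theorem~\ref{thm:htpy} cannot be replaced by ``isomorphic to $\mathbb Z$'', even if $f_*$ is an isomorphism on $\pi_1$]\label{ex:Z}
Let $n=3$, $Y=Y_i=S^1\times S^2$, $K=S^1\vee S^2\subset Y$, and $\Lambda=\mathbb Z[t^{\pm1}]=\mathbb Z[\pi_1(K)]$. The universal cover $\widetilde K$ is homotopy equivalent to $\bigvee_{m\in\mathbb Z}S^2$; let $\iota_m$ be the class of the $m$th sphere and $\eta\colon S^3\to S^2$ the Hopf map. By Hilton's theorem $\pi_3(K)=\pi_3(\widetilde K)$ is free abelian on the $\iota_m\circ\eta$, $m\in\mathbb Z$, and the Whitehead products $[\iota_m,\iota_l]$, $m<l$, and $t$ shifts all indices by $1$. So $\pi_3(K)$ is a free $\Lambda$-module of infinite rank, with basis $\iota_0\circ\eta$ and $[\iota_0,\iota_l]$, $l\ge1$. The map $\pi_3(K)\to\pi_3(Y)=\pi_3(S^2)=\mathbb Z$ is onto, since $\iota_0\circ\eta\mapsto\eta$. Its kernel $J$ is a $\Lambda$-submodule. It is not finitely generated, since otherwise its generators and $\iota_0\circ\eta$ would generate $\pi_3(K)$.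

We kill $J$ one generator at a time. Let $r_1,r_2,\dots$ generate the countable module $J$, let $K_i$ be obtained from $K_0=K$ by attaching $4$-cells along $r_1,\dots,r_i$, and let $K_\infty=\bigcup_iK_i$. Then $\pi_1(K_i)=\mathbb Z$, and $\widetilde K_i$ is obtained from $\widetilde K$ by attaching $4$-cells along the $t^kr_l$, $k\in\mathbb Z$, $l\le i$. The pair $(\widetilde K_i,\widetilde K)$ is $3$-connected and $\widetilde K$ is simply connected, so by the relative Hurewicz theorem $\pi_4(\widetilde K_i,\widetilde K)\cong H_4(\widetilde K_i,\widetilde K)$ is generated by these cells. The exact sequence of the pair gives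
\[
\pi_3(K_i)=\pi_3(K)/\Lambda\langle r_1,\dots,r_i\rangle .
\]
Since the $r_l$ vanish in $\pi_3(Y)$, the inclusion $K\subset Y$ extends to a map $K_\infty\to Y$.

Let $X=\bigcup_iK_i\times[i,i+1]\subset K_\infty\times[0,\infty)$. It is a countable, locally finite, connected CW complex, hence a locally connected local compactum. Let $X_i$ be the part of height at most $i+\frac12$; pushing upward deformation retracts it onto $K_i\times\{i+\frac12\}$. Let $f$ be the composite $X\to K_\infty\to Y$. All $X_i$ are path connected finite complexes, so the following holds at every base point. The map $f_*$ takes $\pi_1(X)=\mathbb Z$ isomorphically onto $\pi_1(Y)$, and $\pi_3(X)=\operatorname{colim}\pi_3(K_i)=\pi_3(K)/J$ isomorphically onto $\pi_3(Y)$. But the kernel of $\pi_3(X_i)\to\pi_3(Y)$ is $J/\Lambda\langle r_1,\dots,r_i\rangle$, and its image in $\pi_3(X_j)$ is $J/\Lambda\langle r_1,\dots,r_j\rangle\ne0$ for every $j\ge i$. So (M) fails for $n=3$. In particular, part (b) of Theorem~\ref{thm:all} with $n$ fixed is false without the hypothesis on $\pi_1$.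
\end{example}

\begin{thebibliography}{9}

\bibitem{DS} Dydak and Segal, \emph{Strong shape theory}.

\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Mardesic} Marde\v{s}i\'c, \emph{Strong Shape and Homology}.

\bibitem{Melikhov} Sergey A. Melikhov, \emph{Fine shape II: A Whitehead-type theorem}, arXiv:2211.11102 (2022).

\bibitem{Milnor} Milnor, \emph{On the Steenrod homology theory}.

\bibitem{Quigley} Quigley, Fund. Math. 77 (1973).

\end{thebibliography}
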